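\title{Long cycles in balanced bipartite graphs of given minimum degree: the conjecture of Adamus and Adamus}

\begin{abstract}
Adamus and Adamus conjectured that a balanced bipartite graph of order $2n$ with minimum degree at least $r\ge1$ and more than $n(n-k-r)+r(k+r)$ edges contains a cycle of length $2n-2k$ whenever $n\ge 2k+2r$. We show that the conjecture fails for all $r\ge2$, $k\ge r$ and $n\ge 2k+2r$, and that it holds when $r=1$ or $k\le r-1$. For cycles of length at least $2n-2k$ we determine the sharp edge bound in the whole range: it is the larger of the conjectured number and $(n-k-1)(n-r+1)+r(k+1)$. In part of the range this bound also forces a cycle of length exactly $2n-2k$.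
\end{abstract}

\section{Introduction}

\subsection{The question}

Graphs are finite and simple; $e(G)$ is the number of edges and $\delta(G)$ the minimum degree of $G$, and $u\sim v$ means that $u$ and $v$ are adjacent. The length of a cycle is its number of edges, and $C_\ell$ is the cycle of length $\ell$. A bipartite graph with parts $X,Y$ is \emph{balanced} if $|X|=|Y|$. A graph on at least three vertices is \emph{$2$-connected} if it is connected and remains connected after the deletion of any one vertex.

A cycle in a bipartite graph alternates between the parts, so in a balanced bipartite graph of order $2n$ the possible lengths are $4,6,\dots,2n$. A single vertex of degree $1$ destroys all Hamilton cycles of $K_{n,n}$ at the price of only $n-1$ edges. A lower bound on the minimum degree forbids this cheap obstruction, and fewer edges are then enough.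

\begin{theorem}[Moon and Moser]\label{thm:MM}
Let $G$ be a balanced bipartite graph of order $2n$ with $\delta(G)\ge r$, where $1\le r\le n/2$. If $e(G)>n(n-r)+r^2$, then $G$ has a Hamilton cycle.
\end{theorem}

Adamus and Adamus asked how many edges force a cycle of length exactly $2n-2k$, that is, a cycle that misses $k$ vertices on each side, and they settled the case $k=1$. To guess the general answer one looks for a dense graph with no such cycle. Throughout the paper $r\ge1$, $k\ge0$ and $n\ge 2k+2r$ are integers unless other ranges are stated, and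
\[
N=n-k,\qquad\text{so that}\qquad n\ge 2k+2r\iff N\ge k+2r .
\]

\begin{example}[the graph $H_1$]\label{ex:H1}
Choose $A\subset X$ with $|A|=k+r$ and $B\subset Y$ with $|B|=r$, and delete from $K_{n,n}$ all edges between $A$ and $Y\setminus B$. The degrees are $r$ on $A$, $n$ on $B$ and on $X\setminus A$, and $N-r\ge r$ on $Y\setminus B$. The number of edges is
\begin{equation}\label{eq:f1}
f_1=n^2-(k+r)(n-r)=n(n-k-r)+r(k+r)=Nn-r(N-r).
\end{equation}
There is no cycle of length at least $2N$. Indeed, such a cycle $C$ has at least $N$ vertices in $X$, and only $N-r$ vertices of $X$ lie outside $A$, so the set $A_C$ of vertices of $A$ on $C$ has at least $r$ elements. Orient $C$. The successors of the vertices of $A_C$ are $|A_C|$ distinct vertices of $B$, so $|A_C|=r$ and the successors exhaust $B$; so do the predecessors. Hence every vertex of $B$ is followed on $C$ by a vertex of $A_C$, the cycle never leaves $A_C\cup B$, and its length is $2r<2N$, a contradiction.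
\end{example}

For $k=0$ the number $f_1$ is the bound of Theorem~\ref{thm:MM}, and it is natural to expect that $H_1$ remains extremal for all $k$. We take the following statement from Dong, Lu, Meng and Ning~\cite{DLMN}.

\medskip
\noindent\textbf{Conjecture} (Adamus and Adamus)\textbf{.} \emph{Let $r\ge1$, $k\ge0$ and $n\ge 2k+2r$. Every balanced bipartite graph $G$ of order $2n$ with $\delta(G)\ge r$ and $e(G)>n(n-k-r)+r(k+r)$ contains a cycle of length $2n-2k$.}
\medskip

The case $r=1$ follows from a Tur\'an-type theorem that we shall use again later.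

\begin{theorem}[Li and Ning~\cite{LN}]\label{thm:LN}
Let $n'\ge m'\ge t\ge m'/2+1$. A bipartite graph with parts of sizes $m'$ and $n'$ that contains no $C_{2t}$ has at most $(t-1)n'+m'-t+1$ edges.
\end{theorem}

For $r=1$ we have $f_1=(N-1)n+n-N+1$ by \eqref{eq:f1}, and $n=N+k\le 2N-2$, so Theorem~\ref{thm:LN} applies with $m'=n'=n$ and $t=N$ and yields a $C_{2N}$. The first pair $(r,k)$ outside the cases $k\le1$ and $r=1$ is $(2,2)$, and there the conjecture fails.

\subsection{A second extremal graph}

To avoid cycles of length $2N$ one has to keep $k+1$ vertices of $X$ off every long cycle. In $H_1$ a long cycle can still visit $r-1$ vertices of $A$, so $A$ needs $k+r$ vertices, each of which costs $n-r$ edges. If $A$ is hidden behind a cut vertex, then a long cycle visits no vertex of $A$, and $k+1$ vertices suffice. The price is that $r-1$ vertices of $Y$ have to be hidden with $A$ to keep the degrees at least $r$. The resulting number of edges is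
\begin{equation}\label{eq:f2}
f_2=n^2-(k+1)(n-r)-(r-1)(n-k-1)=(n-k-1)(n-r+1)+r(k+1),
\end{equation}
and comparing the first expressions in \eqref{eq:f1} and \eqref{eq:f2} gives
\begin{equation}\label{eq:diff}
f_2-f_1=(r-1)(n-r)-(r-1)(n-k-1)=(r-1)(k-r+1).
\end{equation}

\begin{theorem}\label{thm:counter}
Let $r\ge2$, $k\ge r$ and $n\ge2k+2r$. There is a balanced bipartite graph $G$ of order $2n$ with $\delta(G)\ge r$ and $e(G)=f_1+(r-1)(k-r+1)>f_1$ that has no cycle of length at least $2n-2k$.
\end{theorem}

\begin{proof}
Let $X=A\cup A'$ with $|A|=k+1$ and $|A'|=N-1$, and let $Y=B\cup B'\cup\{y_0\}$ with $|B|=r-1$ and $|B'|=n-r$. Let $H_2$ be the graph in which $A$ is completely joined to $B\cup\{y_0\}$ and $A'$ is completely joined to $B'\cup\{y_0\}$. The degrees are $r$ on $A$, $n-r+1\ge r$ on $A'$, $k+1\ge r$ on $B$, $N-1\ge k+2r-1\ge r$ on $B'$, and $n$ at $y_0$. The number of edges is $(k+1)r+(N-1)(n-r+1)=f_2$, which is $f_1+(r-1)(k-r+1)>f_1$ by \eqref{eq:diff}. The graph is the union of $K_{k+1,r}$ and $K_{N-1,\,n-r+1}$, which share only $y_0$, so every cycle lies in one of the two and has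 length at most $2r<2N$ or at most $2(N-1)$.
\end{proof}

The smallest instance is $r=k=2$, $n=8$. Here $H_2$ consists of $K_{3,2}$ and $K_{5,7}$ glued at a vertex; it has minimum degree $2$, it has $6+35=41$ edges while $f_1=40$, and its longest cycle has length $10<12$. For $r=1$ the set $B$ in the proof is empty and the construction returns $H_1$.

\subsection{The sharp bound}

No third construction does better.

\begin{theorem}\label{thm:main}
Let $r\ge1$, $k\ge0$, $n\ge 2k+2r$, $N=n-k$, and let
\[
M=\max\{f_1,f_2\}=\begin{cases} n(n-k-r)+r(k+r) & \text{if } r=1 \text{ or } k\le r-1,\\ (n-k-1)(n-r+1)+r(k+1) & \text{if } r\ge2 \text{ and } k\ge r.\end{cases}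
\]
Let $G$ be a balanced bipartite graph of order $2n$ with $\delta(G)\ge r$ and $e(G)>M$.
\begin{enumerate}
\item[(1)] $G$ has a cycle of length at least $2n-2k$. The bound $M$ is best possible for all $n,r,k$ in this range.
\item[(2)] $G$ has a cycle of length exactly $2n-2k$ if $r=1$, or $k\le 2r-1$, or $(N-r)^2+r^2-N\ge 2k^2$.
\end{enumerate}
\end{theorem}

The two descriptions of $M$ agree by \eqref{eq:diff}. The bound is best possible because $H_1$ (when $M=f_1$) or $H_2$ (when $r\ge2$, $k\ge r$) has minimum degree at least $r$, exactly $M$ edges, and no cycle of length at least $2n-2k$.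

\begin{corollary}\label{cor:conj}
The conjecture is true for all $n\ge2k+2r$ if $r=1$ or $k\le r-1$. If $r\ge2$ and $k\ge r$, it is false for every $n\ge2k+2r$.
\end{corollary}

\begin{proof}
If $r=1$ or $k\le r-1$, then $M=f_1$ and Theorem~\ref{thm:main}(2) applies, since $k\le r-1$ implies $k\le 2r-1$. The second statement is Theorem~\ref{thm:counter}.
\end{proof}

The cases $k=0$ and $r=1$ of Theorem~\ref{thm:main} have been dealt with above by Theorems~\ref{thm:MM} and~\ref{thm:LN}, so it remains to treat $r\ge2$, $k\ge1$, where $2r+1\le N\le n-1$. The proof divides as the two examples suggest. For $2$-connected graphs the conjectured number $f_1$ always forces a long cycle (Theorem~\ref{thm:2conn}). The argument passes to an edge-maximal counterexample, in which nonadjacent vertices on opposite sides are joined by long paths; a lemma that closes such paths into long cycles (Section~\ref{sec:path}) forces the dense part of the graph to be complete bipartite (Section~\ref{sec:cores}), and the edges can then be counted (Section~\ref{sec:2conn}). Graphs that are not $2$-connected split into two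 pieces and are counted directly (Section~\ref{sec:cut}); this is where $f_2$ appears, and, for $k\ge r$, it is the only further use of Theorem~\ref{thm:LN}. Section~\ref{sec:exact} shortens a long cycle to length exactly $2N$.

\section{Closing a long path into a long cycle}\label{sec:path}

For a path or cycle $P$ and a vertex $v$, let $d_P(v)$ be the number of neighbors of $v$ on $P$. Let $P=v_1\dots v_m$ be a path in a bipartite graph. Vertices whose positions have equal parity lie on the same side, so
\begin{equation}\label{eq:parity}
\text{a cycle with $N$ vertices of $P$ in positions of the same parity has length at least $2N$.}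
\end{equation}

The simplest case is $m=2N$ with $d_P(v_1)+d_P(v_m)\ge N+1$. The sets $\{l-1: v_l\sim v_1\}$ and $\{l: v_l\sim v_m\}$ consist of odd positions, of which there are only $N$, so they share an element $i$, and $v_1\dots v_iv_mv_{m-1}\dots v_{i+1}v_1$ is a cycle through all of $P$. On a longer path the two sets may be disjoint. They then describe $N+1$ distinct vertices on one side, and by \eqref{eq:parity} the task is to find a cycle that loses at most one of them.

\begin{lemma}\label{lem:path}
Let $F$ be a $2$-connected bipartite graph, $N\ge2$, and $P=v_1\dots v_m$ a path in $F$ with $m\ge2N$. If $m$ is even and $d_P(v_1)+d_P(v_m)\ge N+1$, or $m$ is odd and $d_P(v_1)+d_P(v_m)\ge N+2$, then $F$ has a cycle of length at least $2N$.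
\end{lemma}

\begin{proof}
Write $d_1=d_P(v_1)$ and $d_m=d_P(v_m)$. If $v_1\sim v_m$, there is a cycle of length $m$, so assume $v_1\not\sim v_m$. The neighbors of $v_1$ on $P$ have even positions; those of $v_m$ have odd positions if $m$ is even and even positions if $m$ is odd. A \emph{crossing} is a pair $i<j$ with $v_i\sim v_m$ and $v_j\sim v_1$, and $j-i$ is its \emph{width}.

\medskip\noindent\emph{Case 1: there is a crossing.} Take one, $i<j$, of minimum width. No $v_l$ with $i<l<j$ is adjacent to $v_1$ or $v_m$, since $(i,l)$ or $(l,j)$ would be a narrower crossing. The cycle $C=v_1\dots v_iv_mv_{m-1}\dots v_jv_1$ omits exactly the positions strictly between $i$ and $j$.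

Let $m$ be even. If $j-i=1$, then $C$ has length $m$. Otherwise the sets of odd positions $\{l-1:v_l\sim v_1\}$ and $\{l:v_l\sim v_m\}$ are disjoint, because a common element $x$ gives the crossing $(x,x+1)$ of width $1$. The only element of these sets strictly between $i$ and $j$ is $j-1$, so $C$ has at least $d_1+d_m-1\ge N$ vertices in odd positions.

Let $m$ be odd, so $m\ge2N+1$ and all widths are even. If $j-i=2$, then $C$ has length $m-1\ge2N$. Otherwise the sets of odd positions $\{l-1:v_l\sim v_1\}$ and $\{l+1:v_l\sim v_m\}$ are disjoint, because a common element $x$ gives the crossing $(x-1,x+1)$ of width $2$. The only elements strictly between $i$ and $j$ are $j-1$ and $i+1$, so $C$ has at least $d_1+d_m-2\ge N$ vertices in odd positions. In both subcases \eqref{eq:parity} finishes the proof.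

\medskip\noindent\emph{Case 2: there is no crossing.} Let $p=\max\{l:v_l\sim v_1\}$ and $q=\min\{l:v_l\sim v_m\}$; then $2\le p\le q\le m-1$. The edges at $v_1$ and $v_m$ now produce cycles only within $[1,p]$ or within $[q,m]$, and a cycle that meets both neighborhoods needs a second route from the left part to the right part. We build it from $2$-connectivity as a chain of overlapping detours. A \emph{detour from $a$ to $b$}, where $a<b$, is a path from $v_a$ to $v_b$ with no internal vertex on $P$.

Put $b_0=p$. Suppose that $b_s\le q$ is defined. Since $F-v_{b_s}$ is connected, it contains a path from the part of $P$ before $v_{b_s}$ to the part after it, and a shortest such path is a detour from some $a<b_s$ to some $b>b_s$. Among all detours with $a<b_s<b$ let $Q_{s+1}$ be one with the largest $b$, and call its ends $a_{s+1}$ and $b_{s+1}$. The sequence $b_s$ increases; stop at the first $S\ge1$ with $b_S>q$. The greedy choice has two consequences. First, $a_{s+1}\ge b_{s-1}$ for $1\le s\le S-1$, for otherwise $Q_{s+1}$ was a candidate for $Q_s$ and reaches further. Second, $Q_s$ and $Q_{s'}$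 with $s<s'$ have no common internal vertex, for otherwise following $Q_s$ to its first vertex on $Q_{s'}$ and then $Q_{s'}$ gives a detour from $a_s$ to $b_{s'}>b_s$.

At the two ends we use the edges at $v_1$ and $v_m$ that skip no neighbors. Let $l=\min\{x>a_1:v_x\sim v_1\}$ and $l'=\max\{x<b_S:v_x\sim v_m\}$; these exist, with $l\le p$ and $l'\ge q$, because $a_1<p$ and $q<b_S$. Put $a_{S+1}=l'$ and consider the segments of $P$
\[
I_0=[1,a_1],\quad I_1=[l,a_2],\quad I_s=[b_{s-1},a_{s+1}]\ \ (2\le s\le S),\quad I_{S+1}=[b_S,m].
\]
They are nonempty, pairwise disjoint and listed from left to right, since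
\[
a_1<l\le p\le a_2<b_1\le a_3<b_2\le\dots\le a_S<b_{S-1}\le q\le l'<b_S
\]
(for $S=1$ this reads $a_1<l\le p\le q\le l'<b_1$). The detour $Q_s$ leads from the right end of $I_{s-1}$ to the left end of $I_{s+1}$. So $I_0Q_1I_2Q_3I_4\cdots$ and $I_1Q_2I_3Q_4\cdots$ are two disjoint paths; they start at $v_1$ and $v_l$, and they end, in some order, at the right ends $v_{l'}$ and $v_m$ of $I_S$ and $I_{S+1}$. With the edges $v_1v_l$ and $v_{l'}v_m$ they form a cycle $C$ that contains all segments; see Figure~\ref{fig:vine}.

\begin{figure}[ht]
\centering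
\begin{tikzpicture}[scale=1.05]
\draw[dotted,thick] (0,0)--(11.2,0);
\foreach \a/\b in {0/1.2,2.4/4,5.2/6,7.2/8.8,10/11.2} \draw[very thick] (\a,0)--(\b,0);
\foreach \x in {0,1.2,2.4,3.2,4,5.2,6,7.2,8,8.8,10,11.2} \fill (\x,0) circle (1.7pt);
\foreach \x/\t in {0/1,2.4/l,3.2/p,4/a_2,7.2/b_2,8/q,8.8/l',11.2/m} \node[above] at (\x,0.03) {\small $\t$};
\foreach \x/\t in {1.2/a_1,5.2/b_1,6/a_3,10/b_3} \node[below] at (\x,-0.01) {\small $\t$};
\draw[thick] (1.2,0) to[bend left=55] node[above] {\small $Q_1$} (5.2,0);
\draw[thick] (6,0) to[bend left=55] node[above] {\small $Q_3$} (10,0);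
\draw[thick] (4,0) to[bend right=55] node[below] {\small $Q_2$} (7.2,0);
\draw[thick] (0,0) to[bend right=65] (2.4,0);
\draw[thick] (8.8,0) to[bend right=65] (11.2,0);
\end{tikzpicture}
\caption{A path $v_1\dots v_m$, drawn by positions, whose ends have neighbors only in $[1,p]$ and in $[q,m]$, with three overlapping detours $Q_1,Q_2,Q_3$. The solid segments, the detours and the edges $v_1v_l$, $v_{l'}v_m$ form one cycle; the dotted gaps are omitted and contain no neighbor of $v_1$ or $v_m$.}\label{fig:vine}
\end{figure}

The positions omitted by $C$ lie in the open intervals $(a_1,l)$, $(a_s,b_{s-1})$ for $2\le s\le S$, and $(l',b_S)$. The first lies below $q$ and contains no neighbor of $v_1$ by the choice of $l$; the middle ones lie strictly between $p$ and $q$; the last lies above $p$ and contains no neighbor of $v_m$ by the choice of $l'$. So $C$ contains all neighbors of $v_1$ and of $v_m$ on $P$.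

If $m$ is odd, these neighbors have even positions and at most one of them, $v_p=v_q$, is common, so $C$ has at least $d_1+d_m-1\ge N$ vertices in even positions. If $m$ is even, let $v_x\sim v_1$ with $x\ne l$. Then $x\le a_1$ or $l<x\le p$, so $x-1$ lies in $I_0$ or in $[l,p]\subseteq I_1$; it is odd and smaller than $q$. The neighbors of $v_m$ have odd positions at least $q$. Hence $C$ has at least $(d_1-1)+d_m\ge N$ vertices in odd positions, and \eqref{eq:parity} applies.
\end{proof}

\begin{remark}\label{rem:path}
Connectivity is used only in Case 2, and it cannot be dropped. In $H_2$ take a path that alternates between $r$ vertices of $A$ and $B\cup\{y_0\}$, leaves through $y_0$, and then alternates between $A'$ and $N-1$ vertices of $B'$. It has $2r+2(N-1)\ge2N$ vertices and its ends have $r$ and $N-1$ neighbors on it, with $r+N-1\ge N+1$, yet $H_2$ has no cycle of length at least $2N$.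
\end{remark}

\section{Cores and saturated graphs}\label{sec:cores}

In this section $G$ is bipartite with parts $X,Y$ and $|X|=|Y|=n$. Lemma~\ref{lem:path} asks for many neighbors \emph{on the path}. The ends of a longest path have all their neighbors on it, but they may have small degree. The remedy is to confine the ends to subgraphs of large minimum degree: if a path is longest among those with an end in such a subgraph $K$, then all neighbors of this end in $K$ lie on the path. We want $K$ as large as possible, so that few edges lie outside it, and we allow different thresholds on the two sides, as the degrees $r$ and $N-r$ in $H_1$ suggest.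

For integers $\sigma,\tau\ge0$, repeatedly delete a vertex of $X$ of current degree at most $\sigma$ or a vertex of $Y$ of current degree at most $\tau$, until no such vertex is left. The induced subgraph that remains is the \emph{core} $K(\sigma,\tau)$; in it, vertices of $X$ have degree at least $\sigma+1$ and vertices of $Y$ have degree at least $\tau+1$. For a core $K$ write $K_X=V(K)\cap X$ and $K_Y=V(K)\cap Y$.

\begin{lemma}\label{lem:core}
\begin{enumerate}
\item[(a)] If $H\subseteq G$ is a subgraph whose $X$-vertices have degree at least $\sigma+1$ in $H$ and whose $Y$-vertices have degree at least $\tau+1$ in $H$, then $H\subseteq K(\sigma,\tau)$. In particular the core does not depend on the order of deletion, and $K(\sigma',\tau')\subseteq K(\sigma,\tau)$ if $\sigma'\ge\sigma$ and $\tau'\ge\tau$.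
\item[(b)] If $K(\sigma,\tau)$ has $a$ vertices in $X$ and $b$ in $Y$, then $e(G)\le ab+(n-a)\sigma+(n-b)\tau$.
\item[(c)] If $K(\sigma,\tau)=\emptyset$ and $\sigma\le n$, then $e(G)\le(\sigma+\tau)n-\sigma\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As long as no vertex of $H$ has been deleted, every vertex of $H$ has current degree at least its degree in $H$, so it cannot be the next one deleted.
(b) A deleted vertex takes away at most $\sigma$ or $\tau$ edges according to its side, and the core has at most $ab$ edges.
(c) The last deletions take away fewer edges than the thresholds allow. Stop when exactly $\sigma$ vertices of $Y$ remain, and let $x$ be the number of remaining vertices of $X$. At most $\sigma(n-x)+\tau(n-\sigma)$ edges are gone and at most $x\sigma$ remain; the sum is $(\sigma+\tau)n-\sigma\tau$.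
\end{proof}

Fix $N\ge2$. Call $G$ \emph{saturated} if it has no cycle of length at least $2N$, but adding any missing edge between $X$ and $Y$ creates one. In a saturated graph any two nonadjacent vertices on opposite sides are the ends of a path with at least $2N$ vertices.

\begin{lemma}\label{lem:join}
Let $G$ be $2$-connected and saturated, and let $K=K(\sigma,\tau)$ and $K'=K(\sigma',\tau')$ satisfy
\begin{equation}\label{eq:join}
\sigma+\tau'\ge N-1,\qquad \sigma'+\tau\ge N-1,\qquad \sigma+\sigma'\ge N,\qquad \tau+\tau'\ge N.
\end{equation}
Then $K_X$ is completely joined to $K'_Y$, and $K_Y$ is completely joined to $K'_X$.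
\end{lemma}

\begin{proof}
Otherwise some $u\in K$ and $u'\in K'$ on opposite sides are nonadjacent, and by saturation some path with one end in $K$ and the other in $K'$ has at least $2N$ vertices. Let $P$ be a longest path of this kind, with ends $w\in K$ and $w'\in K'$. A neighbor of $w$ in $K$ outside $P$ would extend $P$ to a longer path of the same kind, so $d_P(w)$ is at least the degree of $w$ in $K$, and likewise $d_P(w')$ is at least the degree of $w'$ in $K'$. We have no control over the sides of $w$ and $w'$, and the four inequalities \eqref{eq:join} answer the four possibilities. If the sides are opposite, $P$ has an even number of vertices and $d_P(w)+d_P(w')$ is at least $\sigma+\tau'+2$ or $\tau+\sigma'+2$, hence at least $N+1$. If the sides are equal, $P$ has an odd number of vertices and the sum is at least $\sigma+\sigma'+2$ or $\tau+\tau'+2$, hence at least $N+2$. Lemma~\ref{lem:path} gives a cycle of length at least $2N$, a contradiction.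
\end{proof}

\section{The $2$-connected case}\label{sec:2conn}

\begin{theorem}\label{thm:2conn}
Let $r\ge2$ and $2r+1\le N\le n-1$. If $G$ is a $2$-connected balanced bipartite graph of order $2n$ with $\delta(G)\ge r$ and $e(G)>Nn-r(N-r)$, then $G$ has a cycle of length at least $2N$.
\end{theorem}

For $r\ge 2$, $k\ge1$ the graph $H_1$ is $2$-connected: after deleting a vertex, some vertex of $B$ is still adjacent to all remaining vertices of $X$, and every remaining vertex of $Y$ still has a neighbor in $X\setminus A$. So $f_1$ is the exact bound for $2$-connected graphs.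

\begin{example}\label{ex:small}
The whole argument is visible for $r=2$, $N=5$, $n=6$, where $Nn-r(N-r)=24$. Suppose that $G$ is $2$-connected and saturated with at least $25$ edges. The thresholds $(3,2)$ and $(2,3)$ satisfy \eqref{eq:join}, and neither core is empty, since an empty one gives $e(G)\le 5\cdot6-6=24$. The core $K(3,2)$ has at least four vertices in $Y$ and $K(2,3)$ has at least four in $X$, so by Lemma~\ref{lem:join} the two cores together span a subgraph of minimum degree at least $4$. By Lemma~\ref{lem:core}(a) this subgraph lies in both cores, so they coincide with one complete bipartite graph $K_0=K_{a,b}$, say with $4\le a\le b$ and $a$ vertices in $X$; and $a=4$ because $K_{5,5}\supseteq C_{10}$. The degrees in $K_0$ are now known exactly, $K_0=K(b-1,3)$, and $K_0$ can be paired in Lemma~\ref{lem:join} with a core of lower thresholds that contains it: $K(2,2)$ if $b=4$, and $K(1,2)$ if $b\ge5$. This core is completely joined to $K_0$, hence has minimum degree at least $4$, hence equals $K_0$. For $b=4$ Lemma~\ref{lem:core}(b) gives $e(G)\le16+2\cdot2+2\cdot2=24$. For $b\ge5$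 the deletion that produces $K(1,2)$ cannot start in $X$, as $\delta(G)\ge2$, so $b=5$ and $e(G)\le20+2\cdot1+1\cdot2=24$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:2conn}]
Suppose that $G$ is a counterexample. Add edges between $X$ and $Y$ as long as no cycle of length at least $2N$ arises. All hypotheses persist, so we may assume that $G$ is saturated. We shall use that
\begin{equation}\label{eq:concave}
x(N-x)\ge r(N-r)\qquad\text{for } r\le x\le N-r,
\end{equation}
which holds because the difference of the two sides is $(x-r)(N-r-x)$.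

\medskip\noindent\emph{Step 1: a complete bipartite core.} To apply Lemma~\ref{lem:join} to a pair $K(\alpha,\beta)$, $K(\beta,\alpha)$ we need $\alpha+\beta\ge N$ and $2\alpha,2\beta\ge N-1$, and small thresholds make the cores large. So let $\alpha=\lceil N/2\rceil$, $\beta=\lfloor N/2\rfloor$, $K_1=K(\alpha,\beta)$ and $K_2=K(\beta,\alpha)$. If one of the cores were empty, Lemma~\ref{lem:core}(c) and \eqref{eq:concave}, with $r\le\beta\le N-r$, would give $e(G)\le Nn-\beta(N-\beta)\le Nn-r(N-r)$. So both are nonempty, and each has vertices on both sides. An $X$-vertex of $K_1$ has at least $\alpha+1$ neighbors in $K_1$; thus $|(K_1)_Y|\ge\alpha+1$, and by Lemma~\ref{lem:join} every $X$-vertex of $K_2$ is adjacent to all of $(K_1)_Y$. A $Y$-vertex of $K_2$ has at least $\alpha+1$ neighbors in $K_2$; thus $|(K_2)_X|\ge\alpha+1$, and every $Y$-vertex of $K_1$ is adjacent to all of $(K_2)_X$. So the subgraph induced by $V(K_1)\cup V(K_2)$ has minimum degree at least $\alpha+1$ and is contained in both $K_1$ and $K_2$ by Lemma~\ref{lem:core}(a). Hence $K_1=K_2=:K_0$, and $K_0$ is complete bipartite,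 with $a$ vertices in $X$ and $b$ in $Y$, where $a,b\ge\alpha+1$. Exchanging $X$ and $Y$ exchanges $K_1$ and $K_2$, so we may assume $a\le b$. Since $K_0\supseteq C_{2a}$,
\begin{equation}\label{eq:a}
N+2\le 2a\le a+b,\qquad a\le N-1<n .
\end{equation}
Finally $K_0\subseteq K(b-1,a-1)\subseteq K(\alpha,\beta)=K_0$ by Lemma~\ref{lem:core}(a), so $K_0=K(b-1,a-1)$.

\medskip\noindent\emph{Step 2: lowering the thresholds.} Lemma~\ref{lem:core}(b) with thresholds $\alpha,\beta$ is wasteful when $a$ is large. We therefore show that $K_0$ is also the core for the smallest thresholds that \eqref{eq:join} admits against $(\sigma',\tau')=(b-1,a-1)$, namely $\sigma=\max\{N-a,N-b+1\}$ and $\tau=\max\{N-b,N-a+1\}$. Explicitly,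
\[
\tau=N-a+1,\qquad \sigma=\begin{cases}N-a,& a<b,\\ N-a+1,& a=b.\end{cases}
\]
Let $L=K(\sigma,\tau)$. By \eqref{eq:a}, $b\ge N-a+2\ge\sigma+1$ and $a\ge N-a+2=\tau+1$, so $K_0\subseteq L$. By Lemma~\ref{lem:join}, each $X$-vertex of $L$ is adjacent to all $b$ vertices of $(K_0)_Y$ and each $Y$-vertex of $L$ to all $a$ vertices of $(K_0)_X$. So $L$ has minimum degree at least $\alpha+1$, whence $L\subseteq K(\alpha,\beta)=K_0$ and $L=K_0$. Lemma~\ref{lem:core}(b) gives $e(G)\le ab+(n-a)\sigma+(n-b)\tau$. Substituting $ab=an-(n-b)a$ and using $an+(n-a)(N-a)=Nn-a(N-a)$, we obtain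
\begin{equation}\label{eq:count}
e(G)\le Nn-a(N-a)-D,\qquad D=\begin{cases}(n-b)(2a-N-1),& a<b,\\ (n-a)(2a-N-2),& a=b,\end{cases}
\end{equation}
and $D\ge0$ by \eqref{eq:a}.

\medskip\noindent\emph{Step 3: the size of $a$.} If $a\le N-r$, then $r<a\le N-r$, and \eqref{eq:count} with \eqref{eq:concave} gives $e(G)\le Nn-r(N-r)$, a contradiction. For larger $a$ the term $a(N-a)$ is too small, and the minimum degree has to be used.

If $a\ge N-r+2$, then $\sigma,\tau\le r-1<\delta(G)$, so no vertex is ever deleted and $K_0=L=G$. This contradicts $a<n$.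

Let $a=N-r+1$. Then $r(N-r)-a(N-a)=r(N-r)-(N-r+1)(r-1)=N-2r+1$, so it suffices to show $D\ge N-2r+1$. If $a<b$, then $\sigma=r-1$. Since $L=K_0\ne G$, some vertex is deleted, and the first one has degree at least $r>\sigma$, so it lies in $Y$. Hence $n-b\ge1$ and $D\ge 2a-N-1=N-2r+1$. If $a=b$, then $D=(n-N+r-1)(N-2r)\ge2(N-2r)\ge N-2r+1$, where the first inequality uses $N\le n-1$ and $r\ge2$, and the second uses $N\ge2r+1$.
\end{proof}

\section{Graphs that are not $2$-connected}\label{sec:cut}

Let $G$ be a balanced bipartite graph of order $2n$ with $\delta(G)\ge r\ge2$ that is not $2$-connected. We write $G=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=\{v\}$ in such a way that $V(G_i)\setminus\{v\}$ is nonempty and its vertices have all their neighbors in $G_i$. If $G$ has a cut vertex $v$, let $D$ be a component of $G-v$; if $G$ is disconnected, let $D$ be a component of $G$ and $v$ any vertex outside $D$, which has a neighbor outside $D$. In both cases $G_1=G[D\cup\{v\}]$ and $G_2=G-D$ have the required properties.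

A vertex of $G_i-v$ has at least $r\ge2$ neighbors in $G_i$; one of them is not $v$, and it has in turn at least $r$ neighbors in $G_i$. So each $G_i$ has at least $r$ vertices on each side. By symmetry let $v\in Y$, and put $p_i=|X\cap V(G_i)|$ and $q_i=|Y\cap V(G_i)|$. Then
\[
p_1+p_2=n,\qquad q_1+q_2=n+1,\qquad p_i,q_i\ge r .
\]
With $x=p_1-p_2$ and $y=q_1-q_2$ we have
\begin{equation}\label{eq:xy}
2e(G)\le 2(p_1q_1+p_2q_2)=n(n+1)+xy,\qquad |x|\le n-2r,\quad |y|\le n+1-2r .
\end{equation}
So unbalanced splittings have the most edges.

\begin{lemma}\label{lem:smallk}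
If $k\le r-1$, then $e(G)\le f_1$.
\end{lemma}

\begin{proof}
By \eqref{eq:xy}, $p_1q_1+p_2q_2$ is at most its value at $p_2=q_2=r$. Hence
\[
e(G)\le r^2+(n-r)(n+1-r)=n^2-(2r-1)(n-r)\le n^2-(k+r)(n-r)=f_1.\qedhere
\]
\end{proof}

Thus for $k\le r-1$ the edge condition alone forces $2$-connectivity. For $k\ge r$ it does not, and the absence of $C_{2N}$ must be used. Either the larger piece has a side with fewer than $N$ vertices, which limits $x$ or $y$, or both of its sides have at least $N$ vertices, and then the piece is far from complete by Theorem~\ref{thm:LN}.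

\begin{lemma}\label{lem:largek}
If $k\ge r$, $n\ge2k+2r$ and $G$ has no $C_{2N}$, then $e(G)\le f_2$.
\end{lemma}

\begin{proof}
Recall that $f_2=(N-1)(n+1-r)+(k+1)r$ and $N\ge k+2r\ge k+4$.

\medskip\noindent\emph{Case 1: $\min\{p_i,q_i\}\le N-1$ for $i=1,2$.} The number $f_2$ is the value of $p_1q_1+p_2q_2$ at $(p_2,q_2)=(k+1,r)$, so $2f_2=n(n+1)+(n-2k-2)(n+1-2r)$, and by \eqref{eq:xy} it suffices to show $xy\le(n-2k-2)(n+1-2r)$. The right side is positive, so we may assume $xy>0$ and, exchanging $G_1$ and $G_2$ if necessary, $x,y>0$. If $p_1\le N-1$, then $x=2p_1-n\le n-2k-2$ and $y\le n+1-2r$. If $q_1\le N-1$, then $y=2q_1-n-1\le n-2k-3$ and $x\le n-2r$. In both cases the inequality follows.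

\medskip\noindent\emph{Case 2: $\min\{p_i,q_i\}\ge N$ for some $i$, say $i=1$.} Then $r\le p_2\le k$ and $r\le q_2\le k+1$. Theorem~\ref{thm:LN} applies to $G_1$ with $t=N$, because $N\le\min\{p_1,q_1\}\le n-r=N+k-r\le2N-2$. We add the trivial bound $e(G_2)\le p_2q_2$.

If $q_1\ge p_1$, then $e(G)\le(N-1)(n+1-q_2)+(n-p_2)-N+1+p_2q_2$. The coefficient of $q_2$ is $p_2-(N-1)<0$, so the bound is largest at $q_2=r$, where it equals $(N-1)(n+1-r)+k+1+(r-1)p_2$. With $p_2\le k$ this is at most $(N-1)(n+1-r)+kr+1\le f_2$.

If $p_1\ge q_1$, then $e(G)\le(N-1)(n-p_2)+(n+1-q_2)-N+1+p_2q_2$. The coefficient of $p_2$ is $q_2-(N-1)<0$, so the bound is largest at $p_2=r$, where it equals $(N-1)(n-r)+k+2+(r-1)q_2$. With $q_2\le k+1$ this is at most $(N-1)(n-r)+(k+1)r+1=f_2-(N-2)\le f_2$.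
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Sharpness and the cases $r=1$ and $k=0$ were treated in the introduction. Let $r\ge2$ and $k\ge1$, so $2r+1\le N\le n-1$. If $G$ is $2$-connected, Theorem~\ref{thm:2conn} applies because $e(G)>M\ge f_1=Nn-r(N-r)$. If $G$ is not $2$-connected, then $k\ge r$ by Lemma~\ref{lem:smallk}; so $e(G)>f_2$, and Lemma~\ref{lem:largek} gives a $C_{2N}$.
\end{proof}

\section{Cycles of length exactly $2n-2k$}\label{sec:exact}

Part (1) may produce a cycle that is too long. We take a longest cycle $C$, show that few edges meet the vertices outside $C$, and conclude that the graph induced on $V(C)$ is dense enough to contain cycles of all shorter even lengths.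

\begin{lemma}\label{lem:outside}
Let $C$ be a cycle of length $2c$ in a bipartite graph with parts $X,Y$ that has no $C_{2c+2}$. If $x\in X$ and $y\in Y$ are not on $C$, then $d_C(x)+d_C(y)\le c+1$.
\end{lemma}

\begin{proof}
Let $C=x_1y_1\dots x_cy_cx_1$, with indices modulo $c$. If $d_C(x)+d_C(y)\ge c+2$, the sets $\{i:x\sim y_i\}$ and $\{i:y\sim x_{i+1}\}$ share two indices $i\ne j$. Deleting the edges $y_ix_{i+1}$ and $y_jx_{j+1}$ splits $C$ into the paths $x_{j+1}\dots y_i$ and $x_{i+1}\dots y_j$; joining $y_i,y_j$ through $x$ and $x_{j+1},x_{i+1}$ through $y$ gives a $C_{2c+2}$.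
\end{proof}

\begin{lemma}\label{lem:pancyclic}
A bipartite graph $F$ of order $2c$ with a Hamilton cycle and $e(F)>c(c+1)/2$ contains $C_{2m}$ for every $m$ with $2\le m\le c$.
\end{lemma}

\begin{proof}
Let $2\le m<c$, suppose that $F$ has no $C_{2m}$, and let $v_0v_1\dots v_{2c-1}v_0$ be a Hamilton cycle. We bound $d(v_0)+d(v_1)$ by pairing the possible neighbors $v_j$, $j\in\{2,4,\dots,2c-2\}$, of $v_1$ other than $v_0$ with the possible neighbors $v_{j'}$, $j'\in\{3,5,\dots,2c-1\}$, of $v_0$ other than $v_1$, so that each pair of edges $v_1v_j$, $v_0v_{j'}$ closes a $C_{2m}$. There are two ways to close a cycle: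
\[
\begin{array}{lll}
v_0v_1v_jv_{j+1}\dots v_{j'}v_0 & (j<j'), & \text{of length } j'-j+3;\\[2pt]
v_0v_{j'}v_{j'-1}\dots v_1v_jv_{j+1}\dots v_{2c-1}v_0\quad & (j'<j), & \text{of length } 2c+1-(j-j').
\end{array}
\]
Accordingly put $j'=j+2m-3$ for $j\le2c-2m+2$, and $j'=j-(2c-2m+1)$ for $j\ge2c-2m+4$. The first rule gives the odd values $2m-1,\dots,2c-1$ and the second the odd values $3,\dots,2m-3$ (none if $m=2$), so $j\mapsto j'$ is a bijection. At most one edge of each of the $c-1$ pairs is present, that is, $(d(v_0)-1)+(d(v_1)-1)\le c-1$. The same bound $d(u)+d(w)\le c+1$ holds for every edge $uw$ of the Hamilton cycle. Summing over the $c$ edges $v_0v_1,v_2v_3,\dots,v_{2c-2}v_{2c-1}$ gives $2e(F)\le c(c+1)$, a contradiction.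
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Again we may assume $r\ge2$ and $k\ge1$. By part (1) a longest cycle $C$ has length $2c\ge2N$, and we may assume $c>N$. Let $h=n-c$ and $g=c-N$, so $g+h=k$ and $0\le h\le k-1$. There are $h$ vertices outside $C$ on each side. Pairing them and applying Lemma~\ref{lem:outside}, we find at most $h(c+1)$ edges between them and $C$, and there are at most $h^2$ edges among them. So $F=G[V(C)]$ satisfies $e(F)>Nn-r(N-r)-h(c+1)-h^2$. Substituting $n=N+g+h$ and $c=N+g$, the terms $Ng$ and $Nh$ cancel: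
\begin{align*}
2e(F)-c(c+1)&>N^2-2rN+2r^2-N-(g^2+2gh+2h^2+g+2h)\\
&=(N-r)^2+r^2-N-(k^2+k+h^2+h)\\
&\ge(N-r)^2+r^2-N-2k^2,
\end{align*}
since $h^2+h\le(k-1)k$. If the last quantity is nonnegative, Lemma~\ref{lem:pancyclic} gives a $C_{2N}$ in $F$. It remains to see that it is nonnegative when $k\le2r-1$. We have
\begin{equation}\label{eq:cond}
(N-r)^2+r^2-N=(N-r)(N-r-1)+r(r-1),
\end{equation}
and $N-r\ge r+k$, so
\[
(N-r)^2+r^2-N-2k^2\ge(r+k)(r+k-1)+r(r-1)-2k^2=2r(r-1)+k(2r-1-k)\ge0.\qedhere
\]
\end{proof}

\begin{remark}
By \eqref{eq:cond}, the condition $(N-r)^2+r^2-N\ge2k^2$ holds as soon as $N-r-1\ge\sqrt2\,k$, that is, $n\ge(1+\sqrt2)k+r+1$. When $r\ge2$, $k\ge2r$ and $(N-r)^2+r^2-N<2k^2$, we do not claim a cycle of length exactly $2n-2k$; Theorem~\ref{thm:main} then gives length at least $2n-2k$, and Lemma~\ref{lem:largek} gives the exact length for graphs that are not $2$-connected.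
\end{remark}

\begin{thebibliography}{9}

\bibitem{DLMN}
Changchang Dong, Mei Lu, Jixiang Meng, Bo Ning, \emph{The generalized Tur\'{a}n number of long cycles in graphs and bipartite graphs}, arXiv:2406.17371 (2024).

\bibitem{LN}
B. Li, B. Ning, \emph{Exact bipartite Tur\'an numbers of large even cycles}, J. Graph Theory 97 (2021).

\end{thebibliography}
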